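# Complete resolutions over a Gorenstein ring of codimension five: constant rank on one side, exponential growth on the other

## 1. Complete resolutions and the growth of their ranks

Throughout, $(R,\mathfrak m,k)$ is a commutative Noetherian local ring. We write $\nu_R(\mathfrak m)$ for the minimal number of generators of $\mathfrak m$, $\ell$ for length, $N^*=\operatorname{Hom}_R(N,R)$, and $\beta_n(N)=\dim_k\operatorname{Tor}_n^R(N,k)$ for the Betti numbers of a finitely generated module $N$, that is, the ranks in its minimal free resolution.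

**Definition (embedding codimension).** $\operatorname{codim}R=\nu_R(\mathfrak m)-\dim R$.

For example, $k[[x,y]]$ has codimension $2-2=0$, the ring $k[[x,y]]/(xy)$ has codimension $2-1=1$, and $k[x,y]/(x^2,y^2)$ has codimension $2-0=2$.

**Definition (Gorenstein).** $R$ is Gorenstein if it has finite injective dimension over itself. We mostly need the Artinian case, where this is equivalent to each of the following: $R$ is an injective $R$-module; the socle $\operatorname{Soc}R=(0:\mathfrak m)$ is one-dimensional over $k$. In that case $\operatorname{Hom}_R(-,R)$ is exact, and $N\to N^{**}$ is an isomorphism for every finitely generated $N$.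

For example, $k[x,y]/(x^2,y^2)$ has socle $k\,xy$, so it is Gorenstein. The ring $k[x,y]/(x,y)^2$ has socle $\langle x,y\rangle$, so it is not.

**Definition (complete resolution).** A complete resolution of a finitely generated $R$-module $M$ is a complex $\boldsymbol C$ of finitely generated free modules, with differentials $d_i\colon C_i\to C_{i-1}$ for all $i\in\mathbb Z$, such that $\boldsymbol C$ and $\operatorname{Hom}_R(\boldsymbol C,R)$ are exact and $\boldsymbol C_{\gg0}=\boldsymbol F_{\gg0}$ for some free resolution $\boldsymbol F$ of $M$. It is minimal if $d_i(C_i)\subseteq\mathfrak mC_{i-1}$ for all $i$.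

For example, over $R=k[x]/(x^n)$ with $0<a<n$, the two-sided complex
$$\cdots\xrightarrow{x^{a}}R\xrightarrow{x^{n-a}}R\xrightarrow{x^{a}}R\xrightarrow{x^{n-a}}\cdots$$
is exact, since $(0:x^a)=(x^{n-a})$ and $(0:x^{n-a})=(x^a)$. Its dual is of the same kind. So it is a minimal complete resolution of $R/(x^a)$. The complex $0\to R\xrightarrow{1}R\to0$ is a complete resolution of the zero module, but it is not minimal; the minimal one is the zero complex.

We use two standard facts. If $R$ is Gorenstein, every finitely generated module has a minimal complete resolution. Any two minimal complete resolutions of the same module are isomorphic. So the ranks of the minimal one are invariants of $M$. Note also that any complex $\boldsymbol C$ of finitely generated free modules with $\boldsymbol C$ and $\operatorname{Hom}_R(\boldsymbol C,R)$ exact is a complete resolution of $\operatorname{coker}(d_1)$, because $\boldsymbol C_{\ge0}$ is a free resolution of it. Finally, the reindexed dual of a minimal complete resolution is again one, because its own dual is $\boldsymbol C$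 and transposes of matrices over $\mathfrak m$ have entries in $\mathfrak m$.

**Definition (growth).** Let $\{x_i\}_{i\ge0}$ be a sequence of nonnegative integers. It has exponential growth if there are real numbers $1<\alpha\le\beta$ with $\alpha^i\le x_i\le\beta^i$ for $i\gg0$. It has polynomial growth of degree $d\ge0$ if there are real numbers $0<a\le b$ with $a\,i^d\le x_i\le b\,i^d$ for $i\gg0$. Eventually zero sequences form a separate class.

For example, $2^i$ has exponential growth, $i+1$ has polynomial growth of degree $1$, and a nonzero constant sequence has polynomial growth of degree $0$.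

**Definition (symmetric and asymmetric).** A minimal complete resolution $\boldsymbol C$ has two sequences attached to it, $\{\operatorname{rank}C_i\}_{i\ge0}$ and $\{\operatorname{rank}C_{-i}\}_{i\ge0}$. It has symmetric growth if both have exponential growth, or both have polynomial growth of the same degree, or both are eventually zero. We call it asymmetric if one of the two sequences is constant and nonzero and the other has exponential growth.

The complex over $k[x]/(x^n)$ above has all ranks $1$, so it has symmetric growth of degree $0$. The zero complex, which belongs to a module of finite projective dimension, is symmetric as well.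

**Definition (Koszul).** A graded $k$-algebra $R=\bigoplus_{i\ge0}R_i$ with $R_0=k$, generated by the finite-dimensional space $R_1$, is Koszul if $\operatorname{Tor}^R_i(k,k)_j=0$ for $j\ne i$; that is, the minimal graded resolution of $k$ has matrices of linear forms.

For example, $k[x]/(x^2)$ is Koszul, since $k$ is resolved by multiplications by $x$. The ring $k[x]/(x^3)$ is not: the second map is $x^2$, so $\operatorname{Tor}_2$ sits in degree $3$.

**Definition (ring of a cubic form).** Let $V$ be a finite-dimensional vector space with dual $V^*=\operatorname{Hom}_k(V,k)$, and let $T\colon\operatorname{Sym}^3V\to k$ be linear. Put $R=k\oplus V\oplus V^*\oplus k\varepsilon$ in degrees $0,1,2,3$, with products $ab:=T(ab\,\cdot)\in V^*$ for $a,b\in V$, $af:=f(a)\varepsilon$ for $f\in V^*$, and zero in degrees above $3$.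

This is commutative. It is associative because $(ab)c=T(abc)\varepsilon$ is symmetric in $a,b,c$. Suppose that $V\cdot V$ spans $V^*$ and $V\neq0$. Then $\mathfrak m=R_{\ge1}$ is generated by $V$, $\mathfrak m^2=R_{\ge2}$, and $\mathfrak m^4=0$. The socle is a graded ideal; it contains no nonzero element of degree $0$, and none of degree $1$ or $2$ because the pairing $R_1\times R_2\to R_3$ is perfect. So $\operatorname{Soc}R=R_3$ is one-dimensional, and $R$ is an Artinian Gorenstein local ring with $\operatorname{codim}R=\dim V$.

For example, let $V=\langle x,y\rangle$, $T(x^2y)=1$ and let $T$ vanish on the other cubic monomials. With dual basis $x^*,y^*$ we get $x^2=y^*$, $xy=x^*$, $y^2=0$, and $R=k[x,y]/(x^3,y^2)$, with dimensions $1,2,2,1$.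

## 2. Asymmetric resolutions in codimension five

Two results are quoted, not proved, in these notes. First, over Gorenstein local rings with $\mathfrak m^3=0$, and over Gorenstein local rings with $\operatorname{codim}R\le4$, every minimal complete resolution has symmetric growth. Second, there are Gorenstein local rings with $\mathfrak m^4=0$ and $\operatorname{codim}R=6$ that have minimal complete resolutions whose ranks are constant to one side and grow exponentially to the other, in both directions. Between $4$ and $6$ lies the problem, which comes from David A. Jorgensen and Liana M. Sega, "Asymmetric complete resolutions and vanishing of Ext over Gorenstein rings", arXiv:math/0510644 (2005): *do asymmetric complete resolutions exist when $\operatorname{codim}R=5$?*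

The answer is yes. Let $k$ be a field and let $q\in k^\times$ have infinite multiplicative order (for instance $k=\mathbb Q$, $q=2$; any characteristic is allowed). Put
$$e=q+q^{-1},\qquad s=q^2+1+q^{-2}=e^2-1 .$$
Since $q^2(q^2-1)s=q^6-1\ne0$, we have $s\ne0$.

**Theorem A.** There is a Gorenstein local ring $R$ with residue field $k$, $\mathfrak m^4=0$, $\dim_kR_i=1,5,5,1$ and $\operatorname{codim}R=5$, and a minimal complete resolution $\boldsymbol C$ over $R$, such that $\operatorname{rank}C_i=2$ for all $i\ge0$ and
$$\tfrac49\,b_n\le\operatorname{rank}C_{-n-1}\le12\,b_n\quad(n\ge2),\qquad\sum_nb_nt^n=\frac1{(1-t)(1-4t+t^2)} .$$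
Thus $\{\operatorname{rank}C_i\}_{i\ge0}$ is constant and $\{\operatorname{rank}C_{-i}\}_{i\ge0}$ grows exponentially. For $\operatorname{Hom}_R(\boldsymbol C,R)$ the roles are exchanged.

**Theorem B.**

1. If a field $k$ is not algebraic over a finite field, then for all $c\ge5$ and $d\ge0$ there is a Gorenstein local ring with residue field $k$, codimension $c$ and dimension $d$ having asymmetric minimal complete resolutions, with constant $2$, in both directions. Together with the quoted result for $\operatorname{codim}\le4$: they occur in codimension $c$ if and only if $c\ge5$.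
2. If $k$ is algebraic over a finite field, no Gorenstein local ring with residue field $k$ has an asymmetric minimal complete resolution. So the hypothesis on $k$ in (1) is necessary.
3. The constant $2$ is the smallest possible: if one of the two sequences is constantly $1$, then all ranks are $1$.

## 3. The residue field, cyclic modules, and repeated syzygies

Over an Artinian Gorenstein ring both halves of a complete resolution can be read off from ordinary Betti numbers.

**Proposition 1.** Let $R$ be Artinian Gorenstein, let $M$ be finitely generated with minimal free resolution $\boldsymbol F$, and let $\boldsymbol G$ be the minimal free resolution of $M^*$. Regard $M^*$ as a submodule of $F_0^*$, and assume $M^*\subseteq\mathfrak mF_0^*$. Then $M$ has a minimal complete resolution $\boldsymbol C$ with $C_n=F_n$ and $C_{-n-1}=G_n^*$ for $n\ge0$. In particular $\operatorname{rank}C_n=\beta_n(M)$ and $\operatorname{rank}C_{-n-1}=\beta_n(M^*)$.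

*Proof.* Dualizing the resolution of $M^*$ gives an exact sequence $0\to M^{**}\to G_0^*\to G_1^*\to\cdots$, and $M\cong M^{**}$. Let $d_0$ be the composite $F_0\to M\cong M^{**}\to G_0^*$. Since $M^{**}\to G_0^*$ is injective, $\ker d_0=\ker(F_0\to M)$, and the image of $d_0$ is $M^{**}=\ker(G_0^*\to G_1^*)$. So the spliced complex is exact. Its dual is exact because $R$ is injective. All differentials other than $d_0$ are those of $\boldsymbol F$ or transposes of those of $\boldsymbol G$, so they have entries in $\mathfrak m$. By naturality of $N\to N^{**}$, the map $d_0$ is the transpose of $G_0\to M^*\subseteq F_0^*$, whose entries lie in $\mathfrak m$ by assumption. $\square$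

So in the Artinian case we look for a module $M$ with $\beta_n(M)$ constant and $\beta_n(M^*)$ exponential.

**The residue field.** Let $R$ be Artinian Gorenstein and not a field. Then $k^*\cong\operatorname{Soc}R\cong k$, and $\operatorname{Soc}R\subseteq\mathfrak m$. Proposition 1 gives $\operatorname{rank}C_n=\operatorname{rank}C_{-n-1}=\beta_n(k)$. For instance, over $k[x,y]/(x^2,y^2)$ the resolution of $k$ is the tensor product of the two resolutions over $k[x]/(x^2)$ and $k[y]/(y^2)$, so the ranks are $\dots,3,2,1,1,2,3,\dots$ and the middle map is multiplication by $xy$. The residue field always gives perfect symmetry.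

**Constant rank one.** The cheapest constant is $1$. It never works, and this is Theorem B(3).

*Proof of Theorem B(3).* Passing to the dual if necessary, let $\operatorname{rank}C_i=1$ for $i\ge0$, and let $d_i$ be multiplication by $a_i\in\mathfrak m$ for $i\ge1$. For $i\ge1$, exactness of $\boldsymbol C$ at $C_i$ says $(0:a_i)=(a_{i+1})$. The dual complex contains $C_{i-1}^*\xrightarrow{a_i}C_i^*\xrightarrow{a_{i+1}}C_{i+1}^*$, and exactness there says $(0:a_{i+1})=(a_i)$. Taking $i=1$ we get $(0:a_1)=(a_2)$ and $(0:a_2)=(a_1)$. So the two-sided periodic complex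
$$\cdots\xrightarrow{a_1}R\xrightarrow{a_2}R\xrightarrow{a_1}R\xrightarrow{a_2}\cdots$$
is exact, and its dual has the same form, so it is exact too. It is a minimal complete resolution of $R/(a_1)=\operatorname{coker}d_1$, and so is $\boldsymbol C$. By uniqueness the two are isomorphic, and all ranks of $\boldsymbol C$ are $1$. That the constant $2$ does occur is part (1). $\square$

**Repeated syzygies.** The next thing to try is a pair of $2\times2$ matrices that repeat periodically. This cannot work either.

**Lemma 2.** Let $\boldsymbol C$ be a minimal complete resolution with $\operatorname{coker}d_i\cong\operatorname{coker}d_j$ for some $i<j$. Then $\operatorname{rank}C_{n+i-1}=\operatorname{rank}C_{n+j-1}$ for all $n\in\mathbb Z$. In particular, the ranks are bounded on both sides.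

*Proof.* The shifted complexes $(C_{n+i-1})_n$ and $(C_{n+j-1})_n$ are minimal complete resolutions of $\operatorname{coker}d_i$ and $\operatorname{coker}d_j$. By uniqueness they are isomorphic. $\square$

So we need at least $2\times2$ matrices, and infinitely many of them, with pairwise non-isomorphic cokernels. This suggests a family of matrices depending on parameters, in which each matrix determines the next.

## 4. A family of $2\times2$ matrices whose products are scalar

For elements $u,v,p,r$ of a commutative $k$-algebra and $a,b\in k^\times$ put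
$$D(a,b)=\begin{pmatrix}bu+av&p+ab\,r\\-(ab\,p+r)&-(au+bv)\end{pmatrix}.\tag{1}$$
We want to control $D(a,b)D(b,c)$, where the second parameter of one matrix is the first of the next. The four entries are as follows.

Entry $(1,1)$:
$$(bu+av)(cu+bv)-(p+ab\,r)(bc\,p+r)=bc(u^2-p^2)+ab(v^2-r^2)+(b^2+ac)uv-(1+ab^2c)pr .$$
Entry $(1,2)$, where the terms $b\,up$ and $abc\,vr$ cancel:
$$(bu+av)(p+bc\,r)-(p+ab\,r)(bu+cv)=(a-c)(vp-b^2\,ur).$$
Entry $(2,1)$, where the terms $abc\,up$ and $b\,vr$ cancel:
$$-(ab\,p+r)(cu+bv)+(au+bv)(bc\,p+r)=(c-a)(b^2\,vp-ur).$$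
Entry $(2,2)$:
$$-(ab\,p+r)(p+bc\,r)+(au+bv)(bu+cv)=ab(u^2-p^2)+bc(v^2-r^2)+(b^2+ac)uv-(1+ab^2c)pr .$$

The off-diagonal entries vanish if $ur=vp=0$. The diagonal entries agree if $u^2-p^2=v^2-r^2$. They become multiples of one element $\omega$ if $u^2-p^2$, $uv$ and $pr$ are. So we ask for
$$ur=vp=0,\qquad u^2-p^2=v^2-r^2=-e\,\omega,\qquad uv=s\,\omega,\qquad pr=\omega .\tag{2}$$
Under (2),
$$D(a,b)D(b,c)=E(b;a,c)\,\omega\cdot\mathrm{Id},\qquad E(b;a,c)=s(ac+b^2)-eb(a+c)-1-ab^2c .\tag{3}$$
The vanishing of a product of two matrices is now one scalar equation, linear in $c$ and symmetric in $a$ and $c$. With our choice of $e$ and $s$ it has explicit solutions: for all $b\in k^\times$,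
$$E(b;\,b/q,\;q^3/b)=0,\qquad E(b;\,qb,\;q^{-3}/b)=0.\tag{4}$$
For the first, $ac=q^2$, and the left side is
$$b^2\bigl(s-eq^{-1}-q^2\bigr)+\bigl(sq^2-eq^3-1\bigr).$$
Here $eq^{-1}=1+q^{-2}$, so the first bracket is $0$; and $sq^2=q^4+q^2+1$, $eq^3=q^4+q^2$, so the second is $0$. The second identity follows from the first by $q\mapsto q^{-1}$, which leaves $e$ and $s$ unchanged.

We also record how transposes behave. Let $J=\begin{pmatrix}0&1\\-1&0\end{pmatrix}$. For any $2\times2$ matrix,
$$J\begin{pmatrix}\alpha&\beta\\\gamma&\delta\end{pmatrix}^{T}J=\begin{pmatrix}-\delta&\beta\\\gamma&-\alpha\end{pmatrix},\qquad\text{so}\qquad J\,D(a,b)^T J=D(b,a).\tag{5}$$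

## 5. A Gorenstein ring with Hilbert function $1,5,5,1$

We realize (2) in the ring of a cubic form, with a fifth variable $w$ whose dual vector plays the role of $\omega$. Let $V$ have basis $u,v,p,r,w$, and let $T\colon\operatorname{Sym}^3V\to k$ be given by
$$u^2p,\ p^3,\ v^2r,\ r^3,\ wpr\mapsto1,\qquad wp^2,\ wr^2\mapsto e,\qquad wuv\mapsto s,$$
and all other monomials $\mapsto0$. Let $R=k\oplus V\oplus V^*\oplus k\varepsilon$ be the ring of $T$, and let $u^*,v^*,p^*,r^*,w^*$ be the dual basis of $R_2=V^*$. To find a product $xy$, read off the monomials $xyz$ on which $T$ is nonzero. For instance $T(p^2\cdot p)=1$ and $T(p^2\cdot w)=e$ give $p^2=p^*+ew^*$. The full table is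
$$\begin{aligned}
&u^2=p^*,\quad v^2=r^*,\quad p^2=p^*+ew^*,\quad r^2=r^*+ew^*,\quad uv=sw^*,\quad pr=w^*,\\
&up=u^*,\quad vr=v^*,\quad ur=0,\quad vp=0,\\
&uw=sv^*,\quad vw=su^*,\quad pw=ep^*+r^*,\quad rw=p^*+er^*,\quad w^2=0.
\end{aligned}\tag{6}$$
The products $up,vr,u^2,v^2,pr$ are the five dual basis vectors, so $V\cdot V=V^*$. By Section 1, $R$ is an Artinian Gorenstein local ring with residue field $k$, $\mathfrak m^4=0$, $\dim_kR_i=1,5,5,1$ and $\operatorname{codim}R=5$. Also (6) gives (2) with $\omega=w^*$, so (3) holds in $R$ with $\omega=w^*$.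

**Lemma 3.** $R$ is Koszul, and $b_n:=\beta_n(k)$ satisfies
$$\sum b_nt^n=\frac1{1-5t+5t^2-t^3}=\frac1{(1-t)(1-4t+t^2)} .$$
Moreover $3b_{n-1}\le b_n\le5b_{n-1}$ for $n\ge1$, and $\beta_n(N)\le\ell(N)\,b_n$ for every $R$-module $N$ of finite length.

*Proof.* The plan is to add the variables $w,u,p,r,v$ one at a time, with every colon ideal again generated by an initial part of this list.

**Step 1: the annihilator of $w$.** We show $(0:w)=(w)$. By (6), $wR_1$ is spanned by $sv^*,su^*,ep^*+r^*,p^*+er^*$. Since $s\ne0$ and $e^2-1=s\ne0$, this is $\langle u^*,v^*,p^*,r^*\rangle$, of dimension $4$. As $w^2=0$, the kernel of $w$ on $R_1$ is $kw$. For $f\in R_2$ we have $wf=f(w)\varepsilon$, so the kernel of $w$ on $R_2$ is $\langle u^*,v^*,p^*,r^*\rangle=wR_1$, and $wR_2=k\varepsilon=R_3$. Of course $w\cdot 1\neq 0$. So $(0:w)$ and $(w)$ agree in every degree.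

**Step 2: the other colon ideals.** Put
$$I_0=0,\quad I_1=(w),\quad I_2=(w,u),\quad I_3=(w,u,p),\quad I_4=(w,u,p,r),\quad I_5=\mathfrak m ,$$
and let $x_1,\dots,x_5=w,u,p,r,v$. By Step 1, $R/(w)$ has basis $1,u,v,p,r,w^*$, and in it $u^2=up=ur=0$, $uv=sw^*$, $pr=w^*$, $w^*\mathfrak m=0$. So the annihilator of $u$ in $R/(w)$ is spanned by $u,p,r,w^*$, and $w^*=pr$. Hence $I_1:u=(w,u,p,r)=I_4$. Next, $I_2$ contains $wR_1=\langle u^*,v^*,p^*,r^*\rangle$ and $w^*=s^{-1}uv$, so it contains $R_{\ge2}$. Therefore $x_l\mathfrak m\subseteq I_{l-1}$ for $l=3,4,5$, and $x_l\notin I_{l-1}$, so $I_{l-1}:x_l=\mathfrak m$. In total, $I_{l-1}:x_l=I_{l'}$ with $l'=1,4,5,5,5$ for $l=1,\dots,5$.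

**Step 3: linearity.** Multiplication by $x_l$ gives exact sequences of graded modules
$$0\to(R/I_{l'})(-1)\to R/I_{l-1}\to R/I_l\to0 ,$$
hence exact sequences
$$\operatorname{Tor}_i^R(R/I_{l-1},k)_j\to\operatorname{Tor}_i^R(R/I_l,k)_j\to\operatorname{Tor}_{i-1}^R(R/I_{l'},k)_{j-1}.$$
We claim $\operatorname{Tor}_i^R(R/I_l,k)_j=0$ for $j\ne i$ and $0\le l\le5$. For $i=0$ this Tor is $k$ in degree $0$. Let $i\ge1$ and assume the claim for $i-1$ and all $l$. For $l=0$ the module is free and the Tor vanishes. For $l\ge1$ and $j\neq i$, the left term vanishes by induction on $l$, and the right term by the claim for $i-1$. The case $l=5$ says that $k$ has a linear resolution.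

**Step 4: the numbers $b_n$.** Counting dimensions degree by degree in the linear resolution of $k$ gives $\sum(-1)^nb_nt^n\cdot(1+5t+5t^2+t^3)=1$. Replacing $t$ by $-t$ gives the formula, since $(1-t)(1-4t+t^2)=1-5t+5t^2-t^3$. Multiplying by $1-4t+t^2$ and comparing coefficients,
$$b_n=4b_{n-1}-b_{n-2}+1\quad(n\ge1),\qquad b_{-1}=0,\ b_0=1 .$$
So $b_0,b_1,b_2,b_3=1,5,20,76$. If $b_{n-1}\ge b_{n-2}$, then $b_n\ge3b_{n-1}+1\geq b_{n-1}$; by induction this holds for all $n\ge1$, so $b_n\ge3b_{n-1}$. Also $b_n\le4b_{n-1}+1\le5b_{n-1}$.

**Step 5: the bound for finite length modules.** If $0\to N'\to N\to k\to0$ is exact, then $\beta_n(N)\le\beta_n(N')+b_n$. Induction on $\ell(N)$ gives $\beta_n(N)\le\ell(N)b_n$. $\square$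

*Remark.* The defining ideal of a Koszul algebra is generated by quadrics. Since $\dim\operatorname{Sym}^2V=15$ and $\dim R_2=5$, there are ten of them, and by (6) they are
$$ur,\ vp,\ w^2,\ uv-s\,pr,\ p^2-u^2-e\,pr,\ r^2-v^2-e\,pr,\ uw-s\,vr,\ vw-s\,up,\ pw-e\,u^2-v^2,\ rw-u^2-e\,v^2 .$$
They are independent because $ur,vp,w^2,uv,p^2,r^2,uw,vw,pw,rw$ occur in one each. For $k=\mathbb Q$, $q=2$ one has $e=\frac52$, $s=\frac{21}4$.

## 6. The kernel of $D(a,b)$, degree by degree

From now on $D(a,b)$ is over the ring $R$ of Section 5. It maps $R^2$ to $R^2$ and raises degree by one. We want to know the dimension of its kernel in each degree.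

**Degrees 0 and 2.** The columns of $D(a,b)$ are linearly independent over $k$: in $x(bu+av)+y(p+ab\,r)=0$ the coefficients of $u$ and $p$ give $x=y=0$. Likewise the rows: $x(bu+av)-y(ab\,p+r)=0$ forces $x=y=0$. So $D(a,b)\colon R_0^2\to R_1^2$ is injective. Further, $D(a,b)\colon R_2^2\to R_3^2$ is surjective. Indeed, if a row $z\in k^2$ annihilates the image, then the row $zD(a,b)$ of linear forms annihilates $R_2^2$, so $zD(a,b)=0$ because $R_1\times R_2\to R_3$ is perfect, and $z=0$ because the rows are independent.

**Degree 1.** Write the equation $E(b;a,c)=0$ as a linear equation for $c$: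
$$E(b;a,c)=c\,\mu(a,b)-\lambda(a,b),\qquad\lambda(a,b)=1+abe-sb^2,\quad\mu(a,b)=as-be-ab^2.\tag{7}$$
We say that the pair $(a,b)$ is degenerate if $\lambda(a,b)=\mu(a,b)=0$, that is, if $E(b;a,c)=0$ for every $c$. We write $(\lambda,\mu)(a,b)$ for the vector $(\lambda(a,b),\mu(a,b))$.

**Lemma 4.** Let $K\subset R_1^2$ be the kernel of $D(a,b)\colon R_1^2\to R_2^2$, and suppose $(\lambda,\mu)(a,b)\ne(0,0)$.

(i) If $(\lambda,\mu)(b,a)\ne(0,0)$, then $\dim K=2$.

(ii) If $(\lambda,\mu)(b,a)=(0,0)$, then $\dim K=4$.

*Proof.* **Step 1: write out the equations.** Let $(\xi,\eta)^T\in R_1^2$ have coordinates $\xi_u,\dots,\xi_w,\eta_u,\dots,\eta_w$. By (6),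
$$\begin{aligned}
u\xi&=\xi_up^*+s\xi_vw^*+\xi_pu^*+s\xi_wv^*,\\
v\xi&=s\xi_uw^*+\xi_vr^*+\xi_rv^*+s\xi_wu^*,\\
p\xi&=\xi_uu^*+\xi_p(p^*+ew^*)+\xi_rw^*+\xi_w(ep^*+r^*),\\
r\xi&=\xi_vv^*+\xi_pw^*+\xi_r(r^*+ew^*)+\xi_w(p^*+er^*),
\end{aligned}$$
and similarly for $\eta$. The conditions are $(bu+av)\xi+(p+ab\,r)\eta=0$ and $(ab\,p+r)\xi+(au+bv)\eta=0$. The $p^*,r^*,w^*$-coefficients of the first and the $u^*,v^*$-coefficients of the second involve only $\xi_u,\xi_v,\eta_p,\eta_r,\eta_w$:

- (I1) $\;b\xi_u+\eta_p+(e+ab)\eta_w=0$
- (I2) $\;a\xi_v+ab\,\eta_r+(1+abe)\eta_w=0$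
- (I3) $\;s(a\xi_u+b\xi_v)+(e+ab)\eta_p+(1+abe)\eta_r=0$
- (I4) $\;ab\,\xi_u+a\eta_p+bs\,\eta_w=0$
- (I5) $\;\xi_v+b\eta_r+as\,\eta_w=0$

The $u^*,v^*$-coefficients of the first and the $p^*,r^*,w^*$-coefficients of the second involve only $\xi_p,\xi_r,\xi_w,\eta_u,\eta_v$:

- (II1) $\;b\xi_p+as\,\xi_w+\eta_u=0$
- (II2) $\;a\xi_r+bs\,\xi_w+ab\,\eta_v=0$
- (II3) $\;ab\,\xi_p+(1+abe)\xi_w+a\eta_u=0$
- (II4) $\;\xi_r+(e+ab)\xi_w+b\eta_v=0$
- (II5) $\;(1+abe)\xi_p+(e+ab)\xi_r+s(b\eta_u+a\eta_v)=0$

**Step 2: solve system I.** We reduce it to three unknowns. The combination (I4)$-a$(I1) is $(bs-ae-a^2b)\eta_w=0$, that is, $\mu(b,a)\eta_w=0$. The combination (I2)$-a$(I5) is $(1+abe-sa^2)\eta_w=0$, that is, $\lambda(b,a)\eta_w=0$. These may replace (I4) and (I2). Equations (I1) and (I5) give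
$$\eta_p=-b\xi_u-(e+ab)\eta_w,\qquad\xi_v=-b\eta_r-as\,\eta_w .$$
Substituting in (I3) gives
$$(as-be-ab^2)\xi_u+(1+abe-sb^2)\eta_r-\bigl(abs^2+(e+ab)^2\bigr)\eta_w=0,$$
that is,
$$\mu(a,b)\xi_u+\lambda(a,b)\eta_r=\kappa\,\eta_w,\qquad\kappa=abs^2+(e+ab)^2 .$$
So the solution space is the space of $(\xi_u,\eta_r,\eta_w)$ subject to this equation, which is nontrivial in $(\xi_u,\eta_r)$ by hypothesis, and to $\lambda(b,a)\eta_w=\mu(b,a)\eta_w=0$. In case (i) this forces $\eta_w=0$ and the dimension is $1$. In case (ii) $\eta_w$ is unrestricted and the dimension is $2$.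

**Step 3: solve system II.** The reduction is the same. (II3)$-a$(II1) is $\lambda(b,a)\xi_w=0$, and (II2)$-a$(II4) is $\mu(b,a)\xi_w=0$. Equations (II1) and (II4) give $\eta_u=-b\xi_p-as\,\xi_w$ and $\xi_r=-(e+ab)\xi_w-b\eta_v$. Then (II5) becomes $\lambda(a,b)\xi_p+\mu(a,b)\eta_v=\kappa\,\xi_w$. Again the dimension is $1$ in case (i) and $2$ in case (ii). Adding the two systems gives the lemma. $\square$

**Lemma 5.** If $b^2\notin\{q^2,q^{-2}\}$, then $(\lambda,\mu)(a,b)\ne(0,0)$ for all $a\in k^\times$.

*Proof.* If both vanish, then $abe=sb^2-1$ and $a(s-b^2)=be$. Multiplying the second by $be$ and using the first, $(sb^2-1)(s-b^2)=b^2e^2$. With $e^2=s+1$,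
$$0=(sb^2-1)(s-b^2)-b^2e^2=-s\bigl(b^4-(s-1)b^2+1\bigr)=-s(b^2-q^2)(b^2-q^{-2}),$$
because $s-1=q^2+q^{-2}$. This contradicts the hypothesis, since $s\neq 0$. $\square$

## 7. Two-sided orbits give rank two everywhere; the degenerate pair

The natural thing to do now is to choose $t_n\in k^\times$ for all $n\in\mathbb Z$ with $E(t_n;t_{n-1},t_{n+1})=0$ and to use $D(t_{n-1},t_n)$ in every degree. Suppose no pair $(t_{n-1},t_n)$ or $(t_n,t_{n-1})$ is degenerate. By Lemma 4(i) and the results in degrees $0$ and $2$, the kernel of each matrix has dimensions $0,2,8,2$ in degrees $0,1,2,3$ (the $8$ is $10-2$), and the image of the next has dimensions $2,\,10-2=8,\,2$ in degrees $1,2,3$ and lies in that kernel. So the complex is exact. The dual is exact because $R$ is self-injective. Hence all ranks are $2$, in both directions. An orbit that is good on both sides is therefore useless: it is symmetric.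

Something has to go wrong on exactly one side. By Lemma 4 the place to look is a degenerate pair. By Lemma 5 such a pair $(a,b)$ has $b^2=q^{\pm2}$. Take $b=q^{-1}$: the equation $\mu=0$ reads $a(q^2+1)=q^{-1}e=q^{-2}(q^2+1)$, so $a=q^{-2}$. And $(q^{-2},q^{-1})$ is indeed degenerate:
$$\begin{aligned}
\lambda(q^{-2},q^{-1})&=1+q^{-3}e-sq^{-2}=1+(q^{-2}+q^{-4})-(1+q^{-2}+q^{-4})=0,\\
\mu(q^{-2},q^{-1})&=q^{-2}s-q^{-1}e-q^{-4}=(1+q^{-2}+q^{-4})-(1+q^{-2})-q^{-4}=0.
\end{aligned}\tag{8}$$
So after $q^{-2},q^{-1}$ any next parameter is allowed. We choose $1$ and let the orbit run to the right: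
$$q^{-2},\ q^{-1},\ 1,\ q^3,\ q^2,\ q^{-5},\ q^{-4},\ q^7,\ q^6,\dots$$
The idea is this. Starting at $q^{-1},1$ and moving right, no degenerate pair is ever met again, so we get a module $M$ with all Betti numbers $2$. Moving left, as one does when resolving $M^*$, the next matrix is $D(q^{-1},q^{-2})$. By Lemma 4(ii) its kernel is too big and its image is too small, and copies of $k$ appear.

## 8. The module $M$ with all Betti numbers equal to two

For $m\ge0$ put
$$t_{4m}=q^{-4m-1},\quad t_{4m+1}=q^{-4m},\quad t_{4m+2}=q^{4m+3},\quad t_{4m+3}=q^{4m+2},\tag{9}$$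
and let $d_n=D(t_{n-1},t_n)$ for $n\ge1$. For $q=2$ the sequence starts $\frac12,1,8,4,\frac1{32},\frac1{16},128,64$, and
$$d_1=\begin{pmatrix}u+\frac12v&p+\frac12r\\-(\frac12p+r)&-(\frac12u+v)\end{pmatrix},\qquad d_2=\begin{pmatrix}8u+v&p+8r\\-(8p+r)&-(u+8v)\end{pmatrix}.$$
Here $E(1;\frac12,8)=\frac{21}4\cdot5-\frac52\cdot\frac{17}2-1-4=0$, as it should be.

**Step 1: $d_nd_{n+1}=0$ for $n\ge1$.** This is what makes the $d_n$ a complex. By (3), (4) and the symmetry of $E$ in its last two arguments, it is enough that $\{t_{n-1},t_{n+1}\}$ is $\{t_n/q,\,q^3/t_n\}$ or $\{qt_n,\,q^{-3}/t_n\}$. There are four cases.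

- $n=4m+1$: $t_n=q^{-4m}$, $\;t_{n-1}=q^{-4m-1}=t_n/q$, $\;t_{n+1}=q^{4m+3}=q^3/t_n$.
- $n=4m+2$: $t_n=q^{4m+3}$, $\;t_{n-1}=q^{-4m}=q^3/t_n$, $\;t_{n+1}=q^{4m+2}=t_n/q$.
- $n=4m+3$: $t_n=q^{4m+2}$, $\;t_{n-1}=q^{4m+3}=qt_n$, $\;t_{n+1}=q^{-4m-5}=q^{-3}/t_n$.
- $n=4m+4$: $t_n=q^{-4m-5}$, $\;t_{n-1}=q^{4m+2}=q^{-3}/t_n$, $\;t_{n+1}=q^{-4m-4}=qt_n$.

**Step 2: the kernels in degree 1.** We check that Lemma 4(i) applies to every $d_n$. For $n\ge1$ the exponent of $q$ in $t_n$ is one of $-4m$, $4m+3$, $4m+2$ with $m\ge0$, or $-4m-1$ with $m\ge1$, so it is never $\pm1$. Since $q$ has infinite order, $t_n^2\ne q^{\pm2}$. For $n\ge2$, Lemma 5 applies with $b=t_n$ and with $b=t_{n-1}$, so neither $(t_{n-1},t_n)$ nor $(t_n,t_{n-1})$ is degenerate. For $n=1$ the pair is $(q^{-1},1)$. It is not degenerate, by Lemma 5 with $b=1$. The reversed pair is $(1,q^{-1})$, where Lemma 5 says nothing, but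
$$\lambda(1,q^{-1})=1+q^{-1}e-sq^{-2}=1+(1+q^{-2})-(1+q^{-2}+q^{-4})=1-q^{-4}\ne0 .$$
So Lemma 4(i) applies to all $d_n$, $n\ge1$. Since its hypotheses are symmetric in the two orders, it also applies to $D(1,q^{-1})$; this is used in Section 9.

**Step 3: exactness.** It remains to compare dimensions. The kernel of $d_n\colon R^2\to R^2$ has dimensions $0,2,8,2$ in degrees $0,1,2,3$: injectivity in degree $0$, Step 2 in degree $1$, surjectivity onto $R_3^2$ in degree $2$ (so $10-2=8$), and everything in degree $3$. The image of $d_{n+1}$ has dimensions $2$, $10-2=8$, $2$ in degrees $1,2,3$, and lies in $\ker d_n$. So $\ker d_n=\operatorname{im}d_{n+1}$ for all $n\ge1$. Therefore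
$$\cdots\xrightarrow{d_3}R^2\xrightarrow{d_2}R^2\xrightarrow{d_1}R^2\to M\to0,\qquad M:=\operatorname{coker}d_1,$$
is a minimal free resolution of $M$, and $\beta_n(M)=2$ for all $n\ge0$.

The infinite order of $q$ is what Lemma 2 leads us to expect. If $q$ had finite order $h$, then $t_{n+4h}=t_n$ and $d_{n+4h}=d_n$ for all $n\ge1$. If the $d_n$ still formed a resolution, Lemma 2 would make the ranks of the complete resolution of $M$ periodic on $\mathbb Z$.

## 9. The dual module $M^*$ and the end of the proof of Theorem A

Let $Y=M^*=\ker(d_1^T)\subseteq R^2$.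

**Step 1: reduce to the Betti numbers of $Y$.** The map $d_1^T$ is injective on $R_0^2$, because the rows of $d_1$ are independent. Since $Y$ is a graded submodule, $Y\subseteq\mathfrak mR^2$. So Proposition 1 applies, and $M$ has a minimal complete resolution $\boldsymbol C$ with
$$\operatorname{rank}C_n=2,\qquad\operatorname{rank}C_{-n-1}=\beta_n(Y)\qquad(n\ge0).$$

**Step 2: identify $Y$.** We express $Y$ as a kernel in the family. By (5), $d_1^T=D(q^{-1},1)^T=J^{-1}D(1,q^{-1})J^{-1}$. So $y\mapsto J^{-1}y$ is a graded isomorphism from $Y$ to $\ker D(1,q^{-1})$, and we replace $Y$ by this kernel. By Step 2 of Section 8 and the count used in Step 3 there, $Y$ has dimensions $2,8,2$ in degrees $1,2,3$, and $\ell(Y)=12$.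

**Step 3: the submodule generated in degree 1.** We now find where $Y$ fails to be the image of a matrix $D$. Put $D_0=D(q^{-1},q^{-2})$. The second identity in (4) with $b=q^{-1}$ has $qb=1$ and $q^{-3}/b=q^{-2}$, so $E(q^{-1};1,q^{-2})=0$ and $D(1,q^{-1})D_0=0$. Hence $Y':=\operatorname{im}D_0\subseteq Y$. The two columns of $D_0$ are independent, so they span $Y$ in degree $1$.

**Step 4: the kernel of $D_0$ is too big.** Here $(a,b)=(q^{-1},q^{-2})$. This pair is not degenerate, by Lemma 5, since $b^2=q^{-4}\ne q^{\pm2}$. But the reversed pair $(q^{-2},q^{-1})$ is degenerate, by (8). So Lemma 4(ii) applies: $X:=\ker(D_0\colon R^2\to R^2)$ has dimensions $0,4,8,2$ in degrees $0,1,2,3$. In particular $\ell(X)=14$ and $X\subseteq\mathfrak mR^2$. Consequently $Y'$ has dimensions $2,\,10-4=6,\,2$ in degrees $1,2,3$. Comparing with Step 2, $Y/Y'$ is concentrated in degree $2$ and has dimension $2$ there, so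
$$Y/Y'\cong k^2 .$$

The effect is visible already in the first rank. Since $Y_1=Y'_1$ generates $Y'$ and $Y_3=Y'_3$, we have $\mathfrak mY=Y'_{\ge2}$, so $Y$ has two generators in degree $1$ and two in degree $2$, and $\operatorname{rank}C_{-1}=\beta_0(Y)=4$.

**Step 5: growth.** The copies of $k$ in $Y/Y'$ have exponential Betti numbers; we check that $Y'$ is too small to cancel them. From $0\to Y'\to Y\to k^2\to0$,
$$2b_n\le\beta_n(Y)+\beta_{n-1}(Y').$$
From $0\to X\to R^2\to Y'\to0$ with $X\subseteq\mathfrak mR^2$, we have $\beta_{i}(Y')=\beta_{i-1}(X)$ for $i\ge1$. For $i\ge2$ this is because $R^2$ is free. For $i=1$, $\operatorname{Tor}_1(Y',k)$ is the kernel of $X\otimes k\to R^2\otimes k$, which is the zero map. So for $n\ge2$, using Lemma 3 and $b_n\ge9b_{n-2}$,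
$$\beta_n(Y)\ \ge\ 2b_n-\beta_{n-2}(X)\ \ge\ 2b_n-14\,b_{n-2}\ \ge\ \Bigl(2-\frac{14}9\Bigr)b_n=\frac49\,b_n .$$
Also $\beta_n(Y)\le\ell(Y)b_n=12\,b_n$. Since $3^n\le b_n\le5^n$, we get $\frac49\cdot3^{i-1}\le\operatorname{rank}C_{-i}\le12\cdot5^{i-1}$ for $i\ge3$, so $\{\operatorname{rank}C_{-i}\}_{i\ge0}$ has exponential growth, while $\operatorname{rank}C_i=2$ for $i\ge0$.

**Step 6: the other direction.** The complex $\operatorname{Hom}_R(\boldsymbol C,R)$, reindexed so that $C_{-i}^*$ sits in degree $i$, is a minimal complete resolution of the cokernel of its differential from degree $1$ to degree $0$, by Section 1. Its ranks grow exponentially for $i\ge0$ and are constantly $2$ for $i\le0$. This proves Theorem A. $\square$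

## 10. All codimensions from five on, and all dimensions

*Proof of Theorem B(1).* If $k$ is not algebraic over a finite field, it contains an element $q$ of infinite multiplicative order: in characteristic $0$ take $q=2$, and in characteristic $p$ take an element transcendental over the prime field. Let $R,\boldsymbol C$ be as in Theorem A, and put
$$S=R[[z_1,\dots,z_d]][y_1,\dots,y_{c-5}]/(y_1^2,\dots,y_{c-5}^2).$$

**Step 1: $S$ has the required invariants.** $S$ is finite free over $R[[z_1,\dots,z_d]]$, which has dimension $d$, so $\dim S=d$. It is local with maximal ideal $\mathfrak m_S=\mathfrak mS+(z,y)$, because the $y_j$ are nilpotent, and its residue field is $k$. Modulo $\mathfrak m_S^2=\mathfrak m^2S+\mathfrak m(z,y)+(z,y)^2$ the ring $S$ becomes $R/\mathfrak m^2\oplus\bigoplus kz_i\oplus\bigoplus ky_j$, so its embedding dimension is $5+d+(c-5)$ and $\operatorname{codim}S=c$.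

**Step 2: $S$ is Gorenstein.** The sequence $z_1,\dots,z_d$ is $S$-regular, and $S/(z)=R[y_1,\dots,y_{c-5}]/(y_j^2)$, so it suffices to treat this Artinian ring. Let $A$ be an Artinian local ring with one-dimensional socle. If $\alpha+\beta y$ with $\alpha,\beta\in A$ is in the socle of $A[y]/(y^2)$, then multiplying by $y$ gives $\alpha=0$, and multiplying by the maximal ideal of $A$ gives $\beta\in\operatorname{Soc}A$. So the socle is $(\operatorname{Soc}A)y$, of dimension one. Induction on the number of variables finishes the step.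

**Step 3: transfer the resolution.** $S$ is flat over $R$, as $R[[z]]$ is flat over $R$ and $S$ is free over $R[[z]]$. So $\boldsymbol C\otimes_RS$ and $\operatorname{Hom}_S(\boldsymbol C\otimes_RS,S)=\operatorname{Hom}_R(\boldsymbol C,R)\otimes_RS$ are exact. They are minimal because $\mathfrak mS\subseteq\mathfrak m_S$, and the ranks are the same. So both are asymmetric minimal complete resolutions with constant $2$, one in each direction.

For $\operatorname{codim}\le4$ every minimal complete resolution has symmetric growth by the quoted result. An asymmetric one does not have symmetric growth: a nonzero constant sequence has polynomial growth of degree $0$, is not eventually zero, and does not have exponential growth. $\square$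

## 11. Residue fields algebraic over a finite field

*Proof of Theorem B(2).* Let $R$ be Gorenstein with residue field $k$ algebraic over $\mathbb F_p$, and let $\boldsymbol C$ be a minimal complete resolution with one of its two sequences bounded. Replacing $\boldsymbol C$ by its dual, we may assume $\operatorname{rank}C_i\le\beta$ for $i\ge0$. We show that the ranks are periodic on $\mathbb Z$. Then both sequences are bounded and $\boldsymbol C$ is not asymmetric. The plan is to reduce to a finite ring, where there are only finitely many matrices of bounded size and Lemma 2 applies.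

**Step 1: reduction to Artinian $R$.** Let $d=\dim R$ and $Z_i=\operatorname{coker}d_{i+1}\cong\operatorname{im}d_i$. There are exact sequences $0\to Z_i\to C_{i-1}\to Z_{i-1}\to0$ for all $i\in\mathbb Z$, so $\operatorname{depth}Z_i\ge\min(d,\operatorname{depth}Z_{i-1}+1)$. Iterating $d$ times, $\operatorname{depth}Z_i\ge d$, so each nonzero $Z_i$ is maximal Cohen–Macaulay. Let $x$ be a maximal $R$-regular sequence. It is regular on each nonzero $Z_i$, and therefore $\operatorname{Tor}_1^R(Z_{i-1},R/(x))=0$. So the sequences above stay exact modulo $x$, and $\boldsymbol C/x\boldsymbol C$ is exact. The same argument applies to the dual complex, and $\operatorname{Hom}_R(\boldsymbol C,R)/x=\operatorname{Hom}_{R/(x)}(\boldsymbol C/x\boldsymbol C,R/(x))$. So $\boldsymbol C/x\boldsymbol C$ is a minimal complete resolution over the Artinian Gorenstein ring $R/(x)$, with the same ranks and the same residue field.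

**Step 2: a presentation over Witt vectors.** This step describes $R$ by finitely many coefficients. Let $R$ be Artinian. Since $p\in\mathfrak m$, we have $p^NR=0$ for some $N\ge1$. Let $W_N(\cdot)$ denote Witt vectors of length $N$. As $k$ is perfect, there is a ring map $W_N(k)\to R$ inducing the identity on $k$ (Serre, *Local Fields*, Ch. II §5). A composition series of $R$ has factors $k$, which are simple over $W_N(k)$ as well, so $R$ is a finite $W_N(k)$-module. As $W_N(k)$ is Noetherian,
$$R=W_N(k)[X_1,\dots,X_l]/(g_1,\dots,g_h).$$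

**Step 3: flatness over a finite subfield.** We show that $W_N(k_0)\to W_N(k)$ is faithfully flat for each finite subfield $k_0\subseteq k$. Write $A=W_N(k_0)$, $B=W_N(k)$. Both are quotients $W/p^NW$ of discrete valuation rings with uniformizer $p$. So the ideals of $A$ are the $p^iA$, and in both rings the annihilator of $p^i$ is generated by $p^{N-i}$, for $0\le i\le N$. Thus $A/p^iA$ has a free resolution beginning $A\xrightarrow{p^{N-i}}A\xrightarrow{p^i}A$, and $\operatorname{Tor}_1^A(A/p^iA,B)=(0:_Bp^i)/p^{N-i}B=0$. As this holds for all ideals of $A$, $B$ is flat over $A$. Since $A\to B$ is a local map, it is faithfully flat.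

**Step 4: descent to a finite ring.** Since $k$ is the union of its finite subfields and a Witt vector of length $N$ has $N$ components, $W_N(k)=\bigcup W_N(k_0)$. So there is a finite $k_0$ such that all $g_j$ have coefficients in $W_N(k_0)$, and such that the entries of the matrix $C_1\to C_0$ are images of polynomials with coefficients in $W_N(k_0)$. Put $R_0=W_N(k_0)[X_1,\dots,X_l]/(g_1,\dots,g_h)$. Then $R=R_0\otimes_{W_N(k_0)}W_N(k)$ is faithfully flat over $R_0$. We check four properties of $R_0$.

- It is finite. Choose finitely many elements of $R_0$ whose images generate $R$ over $W_N(k)$. By faithful flatness of $W_N(k_0)\to W_N(k)$ they generate $R_0$ over $W_N(k_0)$, which is a finite ring.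
- It is local, because $\operatorname{Spec}R\to\operatorname{Spec}R_0$ is onto and $R$ has only one prime.
- Its maximal ideal is nilpotent, so it maps into $\mathfrak m_R$.
- It is Gorenstein because $R$ is and $R_0\to R$ is a flat local map (Matsumura, *Commutative Ring Theory*, Thm 23.4).

The matrix $C_1\to C_0$ is defined over $R_0$, so $M:=\operatorname{coker}(C_1\to C_0)=M_0\otimes_{R_0}R$ for a finitely generated $R_0$-module $M_0$. Let $\boldsymbol C^0$ be the minimal complete resolution of $M_0$. By flatness, and since the maximal ideal of $R_0$ maps into $\mathfrak m_R$, $\boldsymbol C^0\otimes_{R_0}R$ is a minimal complete resolution of $M$, and so is $\boldsymbol C$. By uniqueness the ranks agree. So we may assume that $R$ is finite.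

**Step 5: finite $R$.** For $i\ge1$, the module $\operatorname{coker}d_i$ has a presentation matrix of size at most $\beta\times\beta$ over a finite ring. There are only finitely many such matrices, so $\operatorname{coker}d_i\cong\operatorname{coker}d_j$ for some $1\le i<j$. By Lemma 2, $\operatorname{rank}C_{n+i-1}=\operatorname{rank}C_{n+j-1}$ for all $n\in\mathbb Z$, so the ranks are periodic with period $j-i$. $\square$

Theorem B(3) was proved in Section 3, and with part (1) it shows that $2$ is the smallest possible constant. This completes the proof of Theorem B.
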